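\title{A compact nonhomogeneous Riemannian manifold in which balls of equal radius have equal volume}

\begin{abstract}
A metric measure space satisfies the constant volume condition if the measure of a closed ball depends only on its radius. Homogeneous Riemannian manifolds satisfy it, and we show that the converse fails for compact manifolds. To every family $J_1,\dots,J_k$ of anticommuting orthogonal complex structures on $\mathbb R^m$ we attach Riemannian metrics on $S^{m-1}\times T^k$. All of them satisfy the constant volume condition, and they are homogeneous exactly when $k\le 2$, or $k=3$ and $J_1J_2J_3=\pm I$. This gives an explicit metric on $S^7\times T^3$ that satisfies the condition and is not even locally homogeneous, and nonhomogeneous compact examples in every dimension at least $10$.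
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(\mathcal X,d,\mu)$ be a metric measure space and let $\mathcal B(x,r)=\{y\in\mathcal X: d(x,y)\le r\}$ be the closed ball with center $x$ and radius $r\ge 0$. The space satisfies the \emph{constant volume condition} (CVC) if, for every $r\ge0$, the number $\mu(\mathcal B(x,r))$ does not depend on $x$. It is \emph{transitive} if for all $x,x'\in\mathcal X$ there is an isometry (a distance-preserving bijection) $f$ of $\mathcal X$ that preserves $\mu$ and satisfies $f(x)=x'$. The function $r\mapsto\mu(\mathcal B(x,r))$ records how the mass of the space is distributed according to the distance from $x$, and the CVC says that this record does not distinguish one point from another. A transitive space satisfies the CVC, since $f$ maps $\mathcal B(x,r)$ onto $\mathcal B(x',r)$.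

In this paper a Riemannian manifold is connected, complete and without boundary, $d$ is its Riemannian distance and $\mu$ its Riemannian volume. By the Myers--Steenrod theorem a distance-preserving bijection of a Riemannian manifold is a smooth Riemannian isometry, and so it preserves $\mu$; transitive therefore means homogeneous. Completeness excludes degenerate examples: removing a point from the round $2$-sphere changes neither distances nor volumes of balls, but every isometry of the punctured sphere extends to the sphere and fixes the puncture. The following question is posed in \cite{AGJ}.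

\begin{quote}
\emph{Is there a Riemannian manifold of finite volume that satisfies the CVC and is not transitive?}
\end{quote}

Two known results frame the question and point in opposite directions. There are nontransitive graphs, with the path distance and the counting measure, that satisfy the CVC. On the other hand, no nontransitive Riemannian surface of finite measure satisfies it. The second result is easy to believe. On an $n$-dimensional manifold with scalar curvature $\mathrm{scal}$,
\[
\mu(\mathcal B(x,r))=\omega_n r^n\Big(1-\frac{\mathrm{scal}(x)}{6(n+2)}\,r^2+O(r^4)\Big)\qquad(r\to0),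
\]
where $\omega_n$ is the volume of the Euclidean unit ball. So small balls force a surface with the CVC to have constant curvature, and larger balls see global defects of symmetry. Take for instance the flat Klein bottle obtained from $\mathbb R^2$ by the group generated by $(x,y)\mapsto(x+1,-y)$ and $(x,y)\mapsto(x,y+2)$. The points of the orbit of $(0,\frac12)$ nearest to it are at distance $\sqrt2$, whereas the orbit of $(0,0)$ contains $(1,0)$; hence the disk of radius $0.6$ about the first point embeds in the quotient, the disk about the second overlaps itself, and the two balls have different areas. In higher dimensions all coefficients of the expansion have to be constant, and one might guess that the pattern persists: small balls force local homogeneity and large balls force homogeneity. We show that already the first half of this guess is false.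

\subsection*{The manifolds $M_J$}
Let $m\ge2$ and $k\ge0$ be integers, and let $J\colon\mathbb R^k\to\mathfrak{so}(m)$, $Z\mapsto J_Z$, be a linear map into the skew-symmetric $m\times m$ matrices such that
\begin{equation}\label{eq:clifford}
J_Z^2=-|Z|^2 I\qquad\text{for all }Z\in\mathbb R^k .
\end{equation}
Write $J_i=J_{e_i}$ for the standard basis $e_1,\dots,e_k$. Expanding the square shows that \eqref{eq:clifford} holds if and only if $J_i^2=-I$ and $J_iJ_j=-J_jJ_i$ for $i\ne j$. Let $S=S^{m-1}\subset\mathbb R^m$ be the unit sphere, $\Lambda\subset\mathbb R^k$ a lattice, $T=\mathbb R^k/\Lambda$ the flat torus, and $\kappa>0$. Let $\lambda$ be the $\mathbb R^k$-valued $1$-form on $S$ given by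
\[
\langle\lambda_p(X),Z\rangle=\kappa\langle J_Zp,X\rangle\qquad(p\in S,\ X\in T_pS=p^\perp,\ Z\in\mathbb R^k).
\]
A tangent vector to $S\times T$ at $(p,z)$ is a pair $(X,\zeta)\in p^\perp\times\mathbb R^k$. We let $M_J$ be the manifold $S\times T$ with the metric
\begin{equation}\label{eq:metric}
g\big((X,\zeta),(X,\zeta)\big)=|X|^2+|\zeta-\lambda_p(X)|^2 .
\end{equation}
It is compact, connected and without boundary, hence complete and of finite volume. One should think of $M_J$ as the trivial torus bundle over the round sphere in which the horizontal spaces have been tilted by the connection form $dz-\lambda$.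

\begin{theorem}\label{thm:cvc}
Every $M_J$ satisfies the CVC. In fact, for all $x,x'\in M_J$ there is a $\mu$-preserving diffeomorphism $\Phi$ of $M_J$ such that $\Phi(\mathcal B(x,r))=\mathcal B(x',r)$ for all $r\ge0$ simultaneously.
\end{theorem}

\begin{theorem}\label{thm:class}
The manifold $M_J$ is transitive if and only if $k\le2$, or $k=3$ and $J_1J_2J_3=\pm I$.
\end{theorem}

\begin{example}\label{ex:main}
Let $\mathbb H$ be the quaternions, with units $\mathbf i,\mathbf j,\mathbf k$ and inner product $\langle a,a'\rangle=\operatorname{Re}(a\,\overline{a'})$. Take $k=3$, $\mathbb R^3=\operatorname{Im}\mathbb H$, $\mathbb R^8=\mathbb H^2$ and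
\[
J_Z(a,b)=(Za,-Zb).
\]
Left multiplication by an imaginary quaternion $Z$ is skew and has square $-|Z|^2$, so \eqref{eq:clifford} holds. Since $\mathbf{ijk}=-1$, we have $J_1J_2J_3(a,b)=(-a,b)$, which is not $\pm I$. From $\langle Za,X\rangle=\operatorname{Re}(X\bar a\bar Z)=\langle\operatorname{Im}(X\bar a),Z\rangle$ we obtain the metric
\[
g=g_{S^7}+\big|dz-\kappa\operatorname{Im}(da\,\bar a-db\,\bar b)\big|^2\qquad\text{on }S^7\times T^3 .
\]
By Theorems \ref{thm:cvc} and \ref{thm:class}, this compact $10$-dimensional manifold satisfies the CVC and is not transitive. The answer to the question is yes.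
\end{example}

A Riemannian manifold is \emph{locally homogeneous} if for any two points $x,x'$ there is an isometry from a neighborhood of $x$ onto a neighborhood of $x'$ that sends $x$ to $x'$.

\begin{theorem}\label{thm:local}
If $k=3$, $\kappa=1$ and $J_1J_2J_3\ne\pm I$ (as in Example \ref{ex:main} with $\kappa=1$), then $M_J$ is not locally homogeneous.
\end{theorem}

\begin{corollary}\label{cor:dim}
In every dimension at least $10$ there is a compact Riemannian manifold that satisfies the CVC and is not transitive.
\end{corollary}

\subsection*{The idea}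
A ball compares points with its center only. Call a bijection $\Phi$ between metric spaces a \emph{radial isometry from $x$ to $x'$} if $d'(x',\Phi(y))=d(x,y)$ for all $y$. Such a map sends $\mathcal B(x,r)$ onto $\mathcal B(x',r)$ for every $r$, so the CVC follows as soon as any two points are related by a measure-preserving radial isometry, and nothing is required of the distance between two points other than the center.

In $M_J$ the distance from $(p,z_0)$ to $(q,z_1)$ turns out to depend on $q$ only through its coordinates $\langle q,p\rangle,\langle q,J_1p\rangle,\dots,\langle q,J_kp\rangle$, and the vectors $p,J_1p,\dots,J_kp$ are orthonormal for every $p$. An orthogonal map that carries this frame at $p$ to the frame at $p'$ then gives a radial isometry. The reason for this limited dependence is that a geodesic has a conserved momentum $Z\in\mathbb R^k$; its projection to $S$ involves only $J_Z$, and each component of its drift in the torus involves only one more operator $J_V$. Products of three different operators do not occur. Such products do occur in the geometry,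 through brackets of canonical vector fields, and the function $p\mapsto\langle p,J_1J_2J_3p\rangle$ is the obstruction to homogeneity.

Section \ref{sec:prelim} collects the algebra and the elementary geometry of $M_J$. Section \ref{sec:geod} proves Theorem \ref{thm:cvc}, Section \ref{sec:trans} proves Theorem \ref{thm:class} and Corollary \ref{cor:dim}, and Section \ref{sec:local} proves Theorem \ref{thm:local}.

\section{Frames, volume and brackets on $M_J$}\label{sec:prelim}

\begin{lemma}\label{lem:alg}
Let $J$ satisfy \eqref{eq:clifford}, let $p\in S$ and $Z,V\in\mathbb R^k$.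
\begin{enumerate}
\item[(a)] $J_ZJ_V+J_VJ_Z=-2\langle Z,V\rangle I$, $\langle J_Zp,p\rangle=0$ and $\langle J_Zp,J_Vp\rangle=\langle Z,V\rangle$. In particular, $p,J_1p,\dots,J_kp$ are orthonormal.
\item[(b)] For $Z\neq0$ and $t\in\mathbb R$, $e^{tJ_Z}=\cos(t|Z|)\,I+|Z|^{-1}\sin(t|Z|)\,J_Z$. The orthogonal map $e^{tJ_Z}$ preserves $\operatorname{span}(p,J_Zp)$. If $V\perp Z$, then $J_Vp$ is orthogonal to this span and $J_Ve^{tJ_Z}=e^{-tJ_Z}J_V$.
\item[(c)] For $i\neq j$ the operator $J_iJ_j$ is skew and orthogonal, and $J_iJ_jp$ is orthogonal to $p$, $J_ip$ and $J_jp$.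
\item[(d)] For distinct $i,j,l$ the operator $\tau=J_lJ_iJ_j$ is symmetric with $\tau^2=I$, and $\langle J_lp,J_iJ_jp\rangle=-\langle p,\tau p\rangle$. It commutes with $J_i,J_j,J_l$ and anticommutes with $J_n$ for $n\notin\{i,j,l\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first identity is the polarization of \eqref{eq:clifford} and the second is skewness. By skewness, $\langle J_Zp,J_Vp\rangle$ equals both $-\langle p,J_ZJ_Vp\rangle$ and $-\langle p,J_VJ_Zp\rangle$; the mean of the two is $\langle Z,V\rangle$.

(b) Sum the exponential series using \eqref{eq:clifford}. The span is invariant under $J_Z$, hence under $e^{tJ_Z}$. The assertions on $V$ follow from (a), which gives $J_VJ_Z=-J_ZJ_V$.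

(c) We have $(J_iJ_j)^{\mathsf T}=J_jJ_i=-J_iJ_j$, and each $J_i$ is orthogonal by (a). Thus $\langle J_iJ_jp,p\rangle=0$, $\langle J_iJ_jp,J_ip\rangle=\langle J_jp,p\rangle=0$ and $\langle J_iJ_jp,J_jp\rangle=-\langle J_jJ_ip,J_jp\rangle=-\langle J_ip,p\rangle=0$.

(d) We have $\tau^{\mathsf T}=-J_jJ_iJ_l$, and reversing three anticommuting factors takes three transpositions, so $\tau^{\mathsf T}=\tau$. A symmetric orthogonal operator is an involution. The formula for the inner product is the skewness of $J_l$. Finally, $J_n$ anticommutes with two of the three factors of $\tau$ if $n\in\{i,j,l\}$, and with all three otherwise.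
\end{proof}

Let $z_1,\dots,z_k$ be the standard coordinates of $\mathbb R^k$. The forms $dz_i$ and the fields $N_i=\partial/\partial z_i=(0,e_i)$ are well defined on $M_J$. With $\lambda_i(X)=\kappa\langle J_ip,X\rangle$ and $\theta_i=dz_i-\lambda_i$, the metric is $g=g_S+\sum_i\theta_i^2$. The \emph{horizontal lift} of $X\in p^\perp$ is $X^h=(X,\lambda_p(X))$, and polarizing \eqref{eq:metric} gives, for every tangent vector $(Q,\zeta)$,
\begin{equation}\label{eq:pairing}
g\big((Q,\zeta),X^h\big)=\langle Q,X\rangle,\qquad g\big((Q,\zeta),N_i\big)=\theta_i(Q,\zeta)=\zeta_i-\lambda_i(Q).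
\end{equation}
Hence the $N_i$ are orthonormal, the horizontal lifts form their orthogonal complement, and $X\mapsto X^h$ preserves lengths: the projection $\pi\colon M_J\to S$ is a Riemannian submersion. Three facts will be used repeatedly.

\emph{Volume.} The map $(X,\zeta)\mapsto(X,\zeta-\lambda_p(X))$ has determinant $1$ and carries $g$ to the product metric. So $\mu=\mathrm{vol}_S\times\mathrm{vol}_T$, whatever $J$ and $\kappa$ are. In particular, $O\times\mathrm{id}_T$ preserves $\mu$ for \emph{every} $O\in O(m)$.

\emph{Evident isometries.} Translations of $T$ are isometries, as $g$ does not depend on $z$. If $F\in O(m)$ commutes with all $J_Z$, then $\lambda_{Fp}(FX)=\lambda_p(X)$, so $F\times\mathrm{id}_T$ is an isometry.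

\emph{Brackets.} For a skew matrix $A$ let $\xi_A$ be the vector field $(Ap,0)$ on $M_J$, and put $\xi_i=\xi_{J_i}$. The bracket of the linear fields $Ap$ and $Bp$ on $\mathbb R^m$ is $D(Bp)(Ap)-D(Ap)(Bp)=(BA-AB)p$. Hence
\begin{equation}\label{eq:brackets}
[\xi_A,\xi_B]=\xi_{BA-AB},\qquad[N_i,\xi_A]=[N_i,N_j]=0,\qquad[\xi_i,\xi_j]=-2\,\xi_{J_iJ_j}\quad(i\ne j).
\end{equation}

\section{Geodesics and radial isometries}\label{sec:geod}

The map $O\times\mathrm{id}_T$ that will serve as a radial isometry is in general not an isometry, so the image of a minimizing geodesic may have the wrong length. We must instead produce, for each geodesic from $x$ to $y$, a new curve of the same length from $x'$ to the image of $y$. This requires explicit formulas for the length and the endpoint of a geodesic. Curves in $M_J$ are lifted to $S\times\mathbb R^k$ without comment.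

\begin{lemma}\label{lem:geod}
Let $(c,z)\colon[0,1]\to S\times\mathbb R^k$ be a geodesic and $p=c(0)$. Then $Z=z'-\lambda_c(c')$ is constant, and there are $\sigma\ge0$ and a unit vector $u\perp p$ such that
\begin{equation}\label{eq:curve}
c(t)=e^{t\kappa J_Z}y(t),\qquad y(t)=\cos(\sigma t)\,p+\sin(\sigma t)\,u .
\end{equation}
\end{lemma}

\begin{proof}
A geodesic is a critical point of the energy $E=\frac12\int_0^1\big(|c'|^2+|z'-\lambda_c(c')|^2\big)\,dt$ among curves with the same endpoints. Varying $z$ in a direction $\omega$ with $\omega(0)=\omega(1)=0$ gives $\int\langle Z,\omega'\rangle\,dt=0$, so $Z$ is constant. Now fix $z$ and vary $c$ in $S$, with a variation field $\eta\perp c$ vanishing at the endpoints. The variation of $\int\langle Z,\lambda_c(c')\rangle\,dt=\kappa\int\langle J_Zc,c'\rangle\,dt$, with $Z$ frozen, is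
\[
\kappa\int\big(\langle J_Z\eta,c'\rangle+\langle J_Zc,\eta'\rangle\big)\,dt=-2\kappa\int\langle J_Zc',\eta\rangle\,dt ,
\]
by skewness in the first term and integration by parts in the second. Therefore
\[
0=\delta E=\int\langle c',\eta'\rangle\,dt+2\kappa\int\langle J_Zc',\eta\rangle\,dt=\int\langle-c''+2\kappa J_Zc',\eta\rangle\,dt
\]
for all such $\eta$, which means that $c''=2\kappa J_Zc'+\nu c$ for some function $\nu(t)$. The term $2\kappa J_Zc'$ has the form of a Coriolis force, and it disappears in a rotating frame: for $y=e^{-t\kappa J_Z}c$,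
\[
y''=e^{-t\kappa J_Z}\big(c''-2\kappa J_Zc'+\kappa^2J_Z^2c\big)=\big(\nu-\kappa^2|Z|^2\big)\,y ,
\]
where \eqref{eq:clifford} is used in the last step. So $y$ is a curve in $S$ whose acceleration is normal to $S$, that is, a geodesic of the round sphere, with $y(0)=p$. Such a curve has the form \eqref{eq:curve} with $\sigma=|y'(0)|$; if $\sigma=0$, any unit vector $u\perp p$ will do.
\end{proof}

\subsection*{The case $S^3\times T^2$}
The mechanism is first visible for $k=2$, $m=4$. Let $\mathbb R^4=\mathbb H$, let $J_1,J_2$ be left multiplication by $\mathbf i,\mathbf j$, and take $p=1$. The frame at $p$ is $1,\mathbf i,\mathbf j$, and the only orthogonal map other than the identity that fixes it is the reflection $O$ with $O\mathbf k=-\mathbf k$. The map $O\times\mathrm{id}_T$ is not an isometry: over the point $\mathbf j\in S^3$, which $O$ fixes, $\lambda(\mathbf k)=\kappa e_1$, so the vector $(\mathbf k,\kappa e_1)$ has squared length $1$ and its image $(-\mathbf k,\kappa e_1)$ has squared length $1+4\kappa^2$. We claim that it nevertheless preserves distances from $x=(1,z_0)$.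

Take a minimizing geodesic from $x$ to $(q,z_1)$. Rotating the pair $(\mathbf i,\mathbf j)$ in its plane changes neither the product $\mathbf k$ nor $O$, so we may assume $Z=\rho e_1$ with $\rho\geq 0$; put $\alpha=\kappa\rho$. Write $\mathbb H=\mathbb C\oplus\mathbb C\mathbf j$ with $\mathbb C=\operatorname{span}(1,\mathbf i)$, so that $O(c_1+c_2\mathbf j)=c_1+\bar c_2\mathbf j$. Then $u=s\mathbf i+w\mathbf j$ with $s\in\mathbb R$, $w\in\mathbb C$, $s^2+|w|^2=1$, and \eqref{eq:curve} reads $c=c_1+c_2\mathbf j$ with
\[
c_1=e^{\mathbf i\alpha t}f_1,\quad c_2=e^{\mathbf i\alpha t}f_2,\qquad f_1=\cos\sigma t+\mathbf is\sin\sigma t,\quad f_2=w\sin\sigma t .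
\]
Here $y=f_1+f_2\mathbf j$, $c'=e^{\mathbf i\alpha t}(y'+\alpha\mathbf iy)$ and $\langle\mathbf iy,y'\rangle=\operatorname{Im}(\bar f_1f_1'+\bar f_2f_2')=\sigma s$. So the squared speed is $\rho^2+\sigma^2+\alpha^2+2\alpha\sigma s$, and $\lambda_1(c')=\kappa\langle\mathbf ic,c'\rangle=\kappa(\alpha+\sigma s)$. Neither involves $w$. For the component transverse to $Z$, use $\mathbf j(c_1+c_2\mathbf j)=-\bar c_2+\bar c_1\mathbf j$ to obtain a Wronskian:
\[
\langle\mathbf jc,c'\rangle=\operatorname{Re}(c_1c_2'-c_2c_1')=\operatorname{Re}\big(e^{2\mathbf i\alpha t}(f_1f_2'-f_2f_1')\big)=\sigma\operatorname{Re}\big(e^{2\mathbf i\alpha t}w\big).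
\]
Since $\int_0^1e^{2\mathbf i\alpha t}dt=\frac{\sin\alpha}{\alpha}e^{\mathbf i\alpha}$, the total drift in the direction $e_2$ is
\[
\int_0^1\lambda_2(c')\,dt=\kappa\sigma\,\frac{\sin\alpha}{\alpha}\operatorname{Re}(e^{\mathbf i\alpha}w),\qquad\text{while}\qquad q=c_1(1)+\sin\sigma\,(e^{\mathbf i\alpha}w)\,\mathbf j .
\]
The same number $e^{\mathbf i\alpha}w$ appears in both places, because a rotation at double speed averaged over $[0,1]$ has the phase of the rotation at time $1$. The drift sees its real part, which gives the $\mathbf j$-coordinate of $q$, and ignores its imaginary part, which gives the $\mathbf k$-coordinate. Replace $w$ by $\tilde w=e^{-2\mathbf i\alpha}\bar w$, so that $e^{\mathbf i\alpha}\tilde w$ is the conjugate of $e^{\mathbf i\alpha}w$, and keep $Z,\sigma,s$ and the equation $z'=Z+\lambda_c(c')$. The new curve has the same length and ends at $(Oq,z_1)$. Hence $d(x,(Oq,z_1))\le d(x,(q,z_1))$, and equality follows from $O^2=I$. Note that the new initial direction is not $Ou=s\mathbf i+\bar w\mathbf j$: it carries a correction that depends on $Z$.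

\subsection*{The general case}
The computation above goes through for every $J$, with a skew bilinear form in place of the Wronskian. We state it for all curves of the form \eqref{eq:curve}, because it will be applied to a curve that we construct and need not know to be a geodesic.

\begin{lemma}\label{lem:end}
Let $Z\in\mathbb R^k$, $\sigma\ge0$, $p\in S$, and let $u\perp p$ be a unit vector. Let $c$ be given by \eqref{eq:curve} and let $z$ satisfy $z'=Z+\lambda_c(c')$. Put $\alpha=\kappa|Z|$, with the convention $\frac{\sin\alpha}{\alpha}=1$ for $\alpha=0$. Then $(c,z)\colon[0,1]\to S\times\mathbb R^k$ has constant speed and squared length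
\begin{equation}\label{eq:length}
|Z|^2+\sigma^2+\kappa^2|Z|^2+2\kappa\sigma\langle J_Zp,u\rangle ,
\end{equation}
and $z(1)-z(0)=Z+h$, where $h\in\mathbb R^k$ is determined by
\begin{align}
\langle h,Z\rangle&=\kappa^2|Z|^2+\kappa\sigma\langle J_Zp,u\rangle,\label{eq:long}\\
\langle h,V\rangle&=\kappa\sigma\,\frac{\sin\alpha}{\alpha}\,\big\langle J_Vp,e^{\kappa J_Z}u\big\rangle\qquad\text{for all }V\perp Z.\label{eq:transv}
\end{align}
\end{lemma}

\begin{proof}
We have $y'=\sigma(-\sin\sigma t\,p+\cos\sigma t\,u)$. If $B$ is a skew bilinear form on $\mathbb R^m$, then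
\begin{equation}\label{eq:skew}
B(y,y')=\sigma\big(\cos^2\sigma t\,B(p,u)-\sin^2\sigma t\,B(u,p)\big)=\sigma B(p,u).
\end{equation}
In particular $\langle J_Zy,y'\rangle=\sigma\langle J_Zp,u\rangle$. From $c'=e^{t\kappa J_Z}(y'+\kappa J_Zy)$, $|y'|=\sigma$ and $|J_Zy|=|Z|$ we get $|c'|^2=\sigma^2+\kappa^2|Z|^2+2\kappa\sigma\langle J_Zp,u\rangle$; the squared speed is $|c'|^2+|Z|^2$, which proves \eqref{eq:length}. Next, $h=\int_0^1\lambda_c(c')\,dt$, and
\[
\langle\lambda_c(c'),Z\rangle=\kappa\langle J_Zc,c'\rangle=\kappa\langle J_Zy,y'+\kappa J_Zy\rangle=\kappa\sigma\langle J_Zp,u\rangle+\kappa^2|Z|^2 ,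
\]
which proves \eqref{eq:long}.

Let $V\perp Z$. By Lemma \ref{lem:alg}(b), $J_Vc=e^{-t\kappa J_Z}J_Vy$, so
\[
\langle J_Vc,c'\rangle=\big\langle J_Vy,\,e^{2t\kappa J_Z}(y'+\kappa J_Zy)\big\rangle=\big\langle J_Vy,\,e^{2t\kappa J_Z}y'\big\rangle ;
\]
the dropped term vanishes because $e^{2t\kappa J_Z}J_Zy$ lies in $\operatorname{span}(y,J_Zy)$, which is orthogonal to $J_Vy$. For fixed $t$ the form $B(a,b)=\langle J_Va,e^{2t\kappa J_Z}b\rangle$ is skew:
\[
B(b,a)=-\langle b,J_Ve^{2t\kappa J_Z}a\rangle=-\langle b,e^{-2t\kappa J_Z}J_Va\rangle=-\langle e^{2t\kappa J_Z}b,J_Va\rangle=-B(a,b).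
\]
By \eqref{eq:skew}, $\langle J_Vc,c'\rangle=\sigma\langle J_Vp,e^{2t\kappa J_Z}u\rangle$. For $Z\ne0$ the operator $J_Z/|Z|$ has square $-I$, so the scalar identity $\int_0^1e^{2\mathbf i\alpha t}dt=\frac{\sin\alpha}{\alpha}e^{\mathbf i\alpha}$ gives $\int_0^1e^{2t\kappa J_Z}dt=\frac{\sin\alpha}{\alpha}e^{\kappa J_Z}$, and this also holds for $Z=0$. Integrating $\kappa\langle J_Vc,c'\rangle$ over $[0,1]$ gives \eqref{eq:transv}.
\end{proof}

The endpoint on the sphere is $q=\cos\sigma\,e^{\kappa J_Z}p+\sin\sigma\,e^{\kappa J_Z}u$, and $e^{\kappa J_Z}p\perp J_Vp$. Hence $\langle J_Vp,q\rangle=\sin\sigma\,\langle J_Vp,e^{\kappa J_Z}u\rangle$, and for $\sin\sigma\neq0$ formula \eqref{eq:transv} becomes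
\[
\langle h,V\rangle=\kappa\,\frac{\sigma}{\sin\sigma}\,\frac{\sin\alpha}{\alpha}\,\langle J_Vp,q\rangle .
\]
As on $S^3\times T^2$, the transverse drift sees only the coordinates of $q$ in the frame at $p$. This suggests the following statement, in which nothing is lost by allowing two different maps $J$ and $\tilde J$.

\begin{proposition}\label{prop:radial}
Let $J,\tilde J\colon\mathbb R^k\to\mathfrak{so}(m)$ satisfy \eqref{eq:clifford}, and form $M_J$ and $M_{\tilde J}$ with the same $\kappa$ and $\Lambda$. Let $p,\tilde p\in S$. There is $O\in O(m)$ with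
\begin{equation}\label{eq:frame}
Op=\tilde p,\qquad OJ_Zp=\tilde J_Z\tilde p\quad\text{for all }Z\in\mathbb R^k,
\end{equation}
and for every such $O$, all $q\in S$ and all $z_0,z_1\in T$,
\[
d_J\big((p,z_0),(q,z_1)\big)=d_{\tilde J}\big((\tilde p,z_0),(Oq,z_1)\big).
\]
\end{proposition}

\begin{proof}
The families $p,J_1p,\dots,J_kp$ and $\tilde p,\tilde J_1\tilde p,\dots,\tilde J_k\tilde p$ are orthonormal, so some $O\in O(m)$ maps the first to the second.

Since $M_J$ is complete, there is a minimizing geodesic $(c,z)\colon[0,1]\to M_J$ from $(p,z_0)$ to $(q,z_1)$. Let $Z,\sigma,u$ be its data from Lemma \ref{lem:geod}. We look for a companion curve in $M_{\tilde J}$ with the same $Z$ and $\sigma$. It should end over $Oq$, that is, its rotating-frame curve should end at $e^{-\kappa\tilde J_Z}Oq=e^{-\kappa\tilde J_Z}Oe^{\kappa J_Z}y(1)$. This singles out the orthogonal map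
\[
O_Z=e^{-\kappa\tilde J_Z}\,O\,e^{\kappa J_Z},\qquad\text{and we put }\ \tilde u=O_Zu .
\]
On $\Pi=\operatorname{span}(p,J_Zp)$ we have $OJ_Z=\tilde J_ZO$: this holds on $p$ by \eqref{eq:frame}, and on $J_Zp$ both sides give $-|Z|^2\tilde p$. As $\Pi$ is invariant under $J_Z$, it follows that $Oe^{\kappa J_Z}=e^{\kappa\tilde J_Z}O$ on $\Pi$, so $O_Z=O$ on $\Pi$. Thus $O_Zp=\tilde p$ and $O_ZJ_Zp=\tilde J_Z\tilde p$. Consequently $\tilde u$ is a unit vector orthogonal to $\tilde p$, and
\begin{equation}\label{eq:match}
\langle\tilde J_Z\tilde p,\tilde u\rangle=\langle J_Zp,u\rangle,\qquad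
\langle\tilde J_V\tilde p,e^{\kappa\tilde J_Z}\tilde u\rangle=\langle OJ_Vp,Oe^{\kappa J_Z}u\rangle=\langle J_Vp,e^{\kappa J_Z}u\rangle
\end{equation}
for all $V\in\mathbb R^k$. Let $\tilde c(t)=e^{t\kappa\tilde J_Z}(\cos\sigma t\,\tilde p+\sin\sigma t\,\tilde u)$, and let $\tilde z$ solve $\tilde z'=Z+\tilde\lambda_{\tilde c}(\tilde c')$ with $\tilde z(0)=z_0$, where $\tilde\lambda$ is the form defined by $\tilde J$. Then
\[
\tilde c(1)=e^{\kappa\tilde J_Z}O_Z(\cos\sigma\,p+\sin\sigma\,u)=Oe^{\kappa J_Z}y(1)=Oq .
\]
By Lemma \ref{lem:end} and \eqref{eq:match}, the curves $(c,z)$ and $(\tilde c,\tilde z)$ have the same length and the same displacement $Z+h$ in $\mathbb R^k$. So $(\tilde c,\tilde z)$ joins $(\tilde p,z_0)$ to $(Oq,z_1)$, and $d_{\tilde J}((\tilde p,z_0),(Oq,z_1))\le d_J((p,z_0),(q,z_1))$. The map $O^{-1}$ satisfies \eqref{eq:frame} with the roles of $(J,p)$ and $(\tilde J,\tilde p)$ exchanged, which gives the opposite inequality.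
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:cvc}]
Let $x=(p,z_0)$ and $x'=(\tilde p,\tilde z_0)$. Take $\tilde J=J$ and $O$ as in Proposition \ref{prop:radial}, and set $\Phi(q,z)=(Oq,z+\tilde z_0-z_0)$. This diffeomorphism preserves the product measure $\mu$. It is the composition of $O\times\mathrm{id}_T$, a radial isometry from $(p,z_0)$ to $(\tilde p,z_0)$, with a translation of $T$, which is an isometry. So $\Phi$ is a radial isometry from $x$ to $x'$.
\end{proof}

\begin{remark}\label{rem:samevol}
The same argument with $\tilde J\ne J$ shows that all $M_J$ with given $m,k,\kappa,\Lambda$ have the same function $r\mapsto\mu(\mathcal B(x,r))$. For instance, $\tilde J_Z(a,b)=(Za,Zb)$ on $\mathbb H^2$ has $\tilde J_1\tilde J_2\tilde J_3=-I$, so by Theorem \ref{thm:class} the balls of Example \ref{ex:main} have the same volumes as those of a homogeneous metric on $S^7\times T^3$.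
\end{remark}

\begin{remark}
Condition \eqref{eq:clifford} is used three times. It makes the Gram matrix of $p,J_1p,\dots,J_kp$ independent of $p$; for a skew map $J_Z$ whose square is not scalar, $|J_Zp|$ varies with $p$ and \eqref{eq:frame} cannot always be solved. It makes $y$ a great circle; in general one finds $y''=\nu y+\kappa^2J_Z^2y$, and the last term need not be normal to $S$. Through anticommutation, it gives \eqref{eq:transv}. The lattice $\Lambda$ plays no role, because a geodesic and its companion have the same displacement in $\mathbb R^k$.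
\end{remark}

\section{Which $M_J$ are transitive}\label{sec:trans}

\subsection*{The transitive cases}
Suppose that $k\le2$, or that $k=3$ and $J_1J_2J_3=\varepsilon I$ with $\varepsilon=\pm1$. Since translations of $T$ and the maps $F\times\mathrm{id}_T$, with $F\in O(m)$ commuting with all $J_Z$, are isometries, it suffices to find such an $F$ with $Fp=\tilde p$ for given $p,\tilde p\in S$. This is the transitivity on the sphere of $O(m)$ for $k=0$, of $U(m/2)$ for $k=1$, and of $Sp(m/4)$ for $k=2,3$; here is the argument.

Let $A_0=I,A_1,\dots$ be the list $(I)$ for $k=0$, the list $(I,J_1)$ for $k=1$, and the list $(I,J_1,J_2,J_1J_2)$ for $k=2,3$, and let $\mathcal A$ be its linear span, which is closed under multiplication. It contains all $J_Z$; for $k=3$, multiply $J_1J_2J_3=\varepsilon I$ on the right by $J_3$ to get $J_3=-\varepsilon J_1J_2$. The operators $A_s$ with $s\geq1$ are skew, have square $-I$ and anticommute with one another, so by Lemma \ref{lem:alg}(a) the vectors $A_0q,A_1q,\dots$ are orthonormal for every unit vector $q$. The subspace $\mathcal Aq$ is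 invariant under $\mathcal A$, and so is its orthogonal complement, because $A_s^{\mathsf T}=\pm A_s$. Starting from $q_1=p$, choose a unit vector $q_2\perp\mathcal Aq_1$, then $q_3\perp\mathcal Aq_1\oplus\mathcal Aq_2$, and so on, to obtain an orthonormal basis $(A_sq_n)$ of $\mathbb R^m$. Starting from $\tilde q_1=\tilde p$, obtain in the same way a basis $(A_s\tilde q_n)$. The orthogonal map $F$ with $FA_sq_n=A_s\tilde q_n$ satisfies $FAq_n=A\tilde q_n$ for all $A\in\mathcal A$. Hence $FBAq_n=BA\tilde q_n=BFAq_n$ for $A,B\in\mathcal A$, so $F$ commutes with $\mathcal A$, and $Fp=\tilde p$.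

\subsection*{The nontransitive cases}
The difficulty in the converse is that an isometry of $M_J$ need not respect the fibration $\pi$, so the fields $N_i$ and $\xi_i$ are not a priori canonical. We recover them from objects that isometries homotopic to the identity must preserve, namely harmonic $1$-forms. We use the Myers--Steenrod theorem in the following form: the isometry group $G$ of a compact Riemannian manifold is a compact Lie group acting smoothly.

\begin{lemma}\label{lem:G0}
Let $\hat M$ be a compact Riemannian manifold and $G_0$ the identity component of its isometry group $G$.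
\begin{enumerate}
\item[(a)] If $G$ acts transitively on $\hat M$, then so does $G_0$.
\item[(b)] If $W$ is a divergence-free vector field whose dual $1$-form $\beta=g(W,\cdot)$ is closed, then $f_*W=W$ for all $f\in G_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The compact group $G$ is a finite union of cosets $G_0f_1,\dots,G_0f_n$, so $\hat M=Gx$ is a union of finitely many $G_0$-orbits. These are compact, hence closed, and distinct orbits are disjoint. Since $\hat M$ is connected, there is only one.

(b) A smooth path in $G_0$ from the identity to $f$ is a smooth homotopy, so $f^*\beta$ and $\beta$ define the same de Rham class: $f^*\beta-\beta=d\phi$. As $f$ is an isometry, $f^*\beta$ is dual to $(f^{-1})_*W$, which is divergence free. So $\operatorname{grad}\phi=(f^{-1})_*W-W$ is divergence free, and $\int|\operatorname{grad}\phi|^2d\mu=-\int\phi\operatorname{div}(\operatorname{grad}\phi)\,d\mu=0$. (This is the uniqueness of the harmonic form in a cohomology class, from Hodge theory.)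
\end{proof}

For use in Corollary \ref{cor:dim} we allow an extra factor.

\begin{proposition}\label{prop:nontrans}
Let $k\ge3$ and let $Q$ be a compact Riemannian manifold, possibly a point. If the Riemannian product $\hat M=M_J\times Q$ is transitive, then $k=3$ and $J_1J_2J_3=\pm I$.
\end{proposition}

\begin{proof}
We regard $dz_i,\theta_i,N_i,\xi_A$ as forms and fields on $\hat M$ that come from the first factor; \eqref{eq:pairing} and \eqref{eq:brackets} remain valid. The forms $dz_i$ are closed, so they are the candidates for Lemma \ref{lem:G0}(b). The vector field dual to $dz_i$ is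
\[
W_i=\kappa\xi_i+(1+\kappa^2)N_i .
\]
Indeed, $\lambda_p(\kappa J_ip)=\kappa^2e_i$ by Lemma \ref{lem:alg}(a), so $W_i=(\kappa J_ip)^h+N_i$, and \eqref{eq:pairing} gives $g(W_i,(X,\zeta))=\kappa\langle J_ip,X\rangle+\zeta_i-\lambda_i(X)=\zeta_i$. The flow of $W_i$ is $(p,z)\mapsto(e^{t\kappa J_i}p,\,z+t(1+\kappa^2)e_i)$, times the identity of $Q$. It preserves the product measure, so $W_i$ is divergence free. By Lemma \ref{lem:G0}(b), every $W_i$ is $G_0$-invariant, and then so are all iterated brackets of the $W_i$.

The inner products $g(W_i,W_j)$ are constant and $g([W_i,W_j],W_l)=dz_l([W_i,W_j])=0$, so these quantities carry no information. We therefore separate $W_j$ into its parts $\xi_j$ and $N_j$ by a double bracket. For $i\ne j$, \eqref{eq:brackets} gives $[W_i,W_j]=-2\kappa^2\xi_{J_iJ_j}$ and, since $J_iJ_jJ_i-J_iJ_iJ_j=J_j+J_j$,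
\[
[W_i,[W_i,W_j]]=-2\kappa^3[\xi_{J_i},\xi_{J_iJ_j}]=-2\kappa^3\,\xi_{J_iJ_jJ_i-J_iJ_iJ_j}=-4\kappa^3\xi_j .
\]
As $\kappa\neq0$, every $\xi_j$ is $G_0$-invariant, and hence so is every $N_j=(W_j-\kappa\xi_j)/(1+\kappa^2)$. Let $\tau=J_3J_1J_2=J_1J_2J_3$. By \eqref{eq:pairing} and Lemma \ref{lem:alg}(d),
\[
g([W_1,W_2],N_3)=2\kappa^2\lambda_3(J_1J_2p)=2\kappa^3\langle J_3p,J_1J_2p\rangle=-2\kappa^3\langle p,\tau p\rangle ,
\]
and this function on $\hat M$ is $G_0$-invariant. If $\hat M$ is transitive, it is constant by Lemma \ref{lem:G0}(a). A symmetric operator whose quadratic form is constant on $S$ has a single eigenvalue, so the symmetric involution $\tau$ is $\pm I$. If $k\ge4$, then $J_4$ anticommutes with $\tau=\pm I$, which forces $J_4=0$ and contradicts $J_4^2=-I$.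
\end{proof}

Proposition \ref{prop:nontrans} with $Q$ a point, together with the transitive cases, proves Theorem \ref{thm:class}.

\begin{proof}[Proof of Corollary \ref{cor:dim}]
Let $M$ be the manifold of Example \ref{ex:main}, which settles dimension $10$. For $l\ge1$ let $\hat M=M\times S^l$ with $S^l$ the round sphere; it is not transitive by Proposition \ref{prop:nontrans}. In a Riemannian product the squared distance is the sum of the squared distances in the factors, and the volume is the product measure. Given $(x,y)$ and $(x',y')$ in $\hat M$, let $\Phi$ be the measure-preserving radial isometry of $M$ from $x$ to $x'$ found in the proof of Theorem \ref{thm:cvc}, and let $R$ be a rotation of $S^l$ with $Ry=y'$. Then $\Phi\times R$ is a measure-preserving radial isometry from $(x,y)$ to $(x',y')$, so $\hat M$ satisfies the CVC.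
\end{proof}

\begin{remark}
Example \ref{ex:main} has the smallest dimension among the nontransitive $M_J$. For these, $k\ge3$ and $\tau=J_1J_2J_3\ne\pm I$ (for $k\ge4$ because $J_4$ anticommutes with $\tau$). Both eigenspaces of $\tau$ are then nonzero and invariant under $J_1,J_2$, so each contains four orthonormal vectors $q,J_1q,J_2q,J_1J_2q$. Thus $m\ge8$ and $\dim M_J=m-1+k\ge10$. The case $k=4$, $m=8$ occurs and gives a nontransitive $M_J$ of dimension $11$: add to Example \ref{ex:main} the skew operator $J_4(a,b)=(-b,a)$, which has square $-I$ and satisfies $J_4J_Z(a,b)=(Zb,Za)=-J_ZJ_4(a,b)$ for $Z\in\operatorname{Im}\mathbb H$.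
\end{remark}

\section{Failure of local homogeneity}\label{sec:local}

Throughout this section $k=3$, $\kappa=1$ and $\tau=J_1J_2J_3\ne\pm I$. The argument of Section \ref{sec:trans} is global: it integrates over a compact manifold, and it says nothing about local isometries. These do preserve the Ricci tensor. Its eigenvalues on $M_J$ turn out to be constant, so they do not distinguish points; but its eigenbundles are canonical, and the brackets of their sections can take over the role of the brackets $[W_i,W_j]$.

\subsection*{Two standard facts}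
Let $\nabla$ be the Levi-Civita connection, with the curvature sign such that $g(R(Y,Y')Y',Y)$ is the sectional curvature of an orthonormal pair $Y,Y'$. Let $\nabla^2_{Y,Y'}N=\nabla_Y\nabla_{Y'}N-\nabla_{\nabla_YY'}N$, and let $(\epsilon_a)$ be a local orthonormal frame, so that $\operatorname{Ric}(Y,Y)=\sum_ag(R(Y,\epsilon_a)\epsilon_a,Y)$.
\begin{enumerate}
\item[(K)] If $N$ is a Killing field with dual $1$-form $\theta$, then $g(\nabla_YN,Y')=\frac12d\theta(Y,Y')$ and $\operatorname{Ric}(N,Y)=-\sum_ag(\nabla^2_{\epsilon_a,\epsilon_a}N,Y)$.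
\item[(O)] (O'Neill's formulas.) Let $\pi\colon M\to S$ be a Riemannian submersion with totally geodesic fibers, $X,Y$ vector fields on $S$, and $N$ a vertical field. The horizontal part of $\nabla_{X^h}Y^h$ is $(\nabla^S_XY)^h$. If $A_XY$ denotes its vertical part and $A_XN$ the horizontal part of $\nabla_{X^h}N$, then
\[
g(R(X^h,Y^h)Y^h,X^h)=\langle R^S(X,Y)Y,X\rangle-3|A_XY|^2,\qquad g(R(X^h,N)N,X^h)=|A_XN|^2 .
\]
\end{enumerate}

\subsection*{The Ricci tensor}
Let $P$ be the orthogonal projection of $\mathbb R^m$ onto $p^\perp$, let $e$ run over a local orthonormal frame of $S$, and let $X_i=(J_ip)^h=\xi_i+N_i$. We also write $\xi_i$ for the Killing field $J_ip$ on $S$, for which $\nabla^S_X\xi_i=PJ_iX$.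

\begin{lemma}\label{lem:ricci}
For $X\in p^\perp$ and $i,l\in\{1,2,3\}$,
\begin{align*}
\operatorname{Ric}(N_i,N_l)&=(m-2)\,\delta_{il},\\
\operatorname{Ric}(N_i,X^h)&=-(m-2)\langle J_ip,X\rangle,\\
\operatorname{Ric}(X^h,X^h)&=(m-8)|X|^2+2\sum_{n=1}^3\langle J_np,X\rangle^2 .
\end{align*}
\end{lemma}

\begin{proof}
The $N_i$ generate translations of $T$, so they are Killing fields, with dual forms $\theta_i$. We have $d\theta_i=-d\lambda_i$ and $d\lambda_i(X,Y)=\langle J_iX,Y\rangle-\langle J_iY,X\rangle=2\langle J_iX,Y\rangle$ for $X,Y\in p^\perp$. By (K), $g(\nabla_YN_i,Y')=-\langle J_i\pi_*Y,\pi_*Y'\rangle$ for all tangent vectors $Y,Y'$ of $M_J$. In view of \eqref{eq:pairing} this says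
\begin{equation}\label{eq:nablaN}
\nabla_YN_i=-(PJ_i\pi_*Y)^h=-(\nabla^S_{\pi_*Y}\xi_i)^h .
\end{equation}
In particular $\nabla_{N_l}N_i=0$, so the fibers are totally geodesic, and $A_XN_i=-(PJ_iX)^h$. Differentiating $g(Y^h,N_l)=0$ gives $g(\nabla_{X^h}Y^h,N_l)=-g(Y^h,\nabla_{X^h}N_l)=\langle J_lX,Y\rangle$. Hence
\begin{equation}\label{eq:nablaH}
\nabla_{X^h}Y^h=(\nabla^S_XY)^h+A_XY,\qquad A_XY=\sum_l\langle J_lX,Y\rangle N_l .
\end{equation}

We apply (K) to $N_i$ in the frame formed by the $e^h$ and the $N_l$. The vertical terms $\nabla^2_{N_l,N_l}N_i$ vanish. For the horizontal terms, \eqref{eq:nablaN} and \eqref{eq:nablaH} give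
\[
\nabla_{e^h}\nabla_{e^h}N_i=-(\nabla^S_e\nabla^S_e\xi_i)^h-\sum_l\langle J_le,PJ_ie\rangle N_l,\qquad
\nabla_{\nabla_{e^h}e^h}N_i=-(\nabla^S_{\nabla^S_ee}\xi_i)^h .
\]
Subtracting and summing over $e$,
\[
-\sum_e\nabla^2_{e^h,e^h}N_i=\Big(\sum_e(\nabla^S)^2_{e,e}\,\xi_i\Big)^h+\sum_l\Big(\sum_e\langle PJ_le,PJ_ie\rangle\Big)N_l .
\]
By (K) on the unit sphere $S^{m-1}$, whose Ricci tensor is $(m-2)g_S$, the first sum is $-(m-2)\xi_i$. By Lemma \ref{lem:alg}(a),
\[
\sum_e\langle PJ_le,PJ_ie\rangle=\sum_e\langle J_le,J_ie\rangle-\sum_e\langle e,J_lp\rangle\langle e,J_ip\rangle=(m-1)\delta_{il}-\delta_{il}.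
\]
So $\operatorname{Ric}(N_i,\cdot)=(m-2)\,g(N_i-X_i,\cdot)$, which contains the first two formulas.

For the third, \eqref{eq:nablaH} gives $\sum_e|A_Xe|^2=\sum_l|PJ_lX|^2=\sum_l|A_XN_l|^2$, and $|PJ_lX|^2=|X|^2-\langle J_lp,X\rangle^2$. By (O),
\[
\operatorname{Ric}(X^h,X^h)=(m-2)|X|^2-3\sum_l|PJ_lX|^2+\sum_l|PJ_lX|^2=(m-8)|X|^2+2\sum_l\langle J_lp,X\rangle^2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:local}]
Let $E_0$ be the bundle of horizontal lifts of the vectors orthogonal to $p,J_1p,J_2p,J_3p$. The tangent bundle of $M_J$ is the orthogonal sum of $E_0$ and the three plane bundles $\operatorname{span}(N_i,X_i)$. By Lemma \ref{lem:ricci}, with the last formula polarized, these four summands are orthogonal for $\operatorname{Ric}$ as well. The Ricci operator is therefore the scalar $m-8$ on $E_0$, and on each plane it has, in the orthonormal basis $N_i,X_i$, the matrix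
\[
\begin{pmatrix}m-2&-(m-2)\\-(m-2)&m-6\end{pmatrix},\qquad\text{with eigenvalues }\ \nu_\pm=m-4\pm\sqrt{4+(m-2)^2}.
\]
We have $\nu_+>m-8$, and $\nu_-=m-8$ would require $(m-2)^2=12$, which is impossible for an integer $m$. So $m-8,\nu_+,\nu_-$ are three distinct constants; this is where the value $\kappa=1$ is used. Hence $E_0$ is the eigenbundle of the Ricci operator for $m-8$, and the eigenbundle $E_+$ for $\nu_+$ has the orthonormal frame
\[
v_i=\frac{N_i+tX_i}{\sqrt{1+t^2}}\quad(i=1,2,3),\qquad t=\frac{m-2-\nu_+}{m-2}=\frac{2-\sqrt{4+(m-2)^2}}{m-2}\ne0 ;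
\]
here $m\geq4$ by Lemma \ref{lem:alg}(a), and $t$ is read off from the first row of the matrix.

For local sections $v,v'$ of $E_+$ put $\beta(v,v')=\operatorname{pr}_{E_0}[v,v']$. Since $[\phi v,v']=\phi[v,v']-v'(\phi)v$ and $v\perp E_0$, the skew map $\beta$ is linear over functions, so it is a tensor $\Lambda^2E_+\to E_0$. Its squared norm
\[
\mathcal I=\sum_{i<j}|\beta(v_i,v_j)|^2
\]
is a function on $M_J$ that does not depend on the orthonormal frame of $E_+$. A local isometry preserves the Ricci operator, hence $E_+$ and $E_0$, and it preserves brackets and lengths; so it preserves $\mathcal I$. It remains to show that $\mathcal I$ is not constant.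

Since $N_i+tX_i=(1+t)N_i+t\xi_i$, \eqref{eq:brackets} gives
\[
[v_i,v_j]=\frac{t^2}{1+t^2}[\xi_i,\xi_j]=-\frac{2t^2}{1+t^2}\,(J_iJ_jp,0).
\]
By \eqref{eq:pairing}, the projection of $(Q,0)$ to $E_0$ has the same length as the component of $Q$ orthogonal to $p,J_1p,J_2p,J_3p$. Let $l$ be the third index. By Lemma \ref{lem:alg}(c), the unit vector $J_iJ_jp$ is orthogonal to $p,J_ip,J_jp$, and by Lemma \ref{lem:alg}(d) its inner product with $J_lp$ is $\pm\langle p,\tau p\rangle$, because $J_lJ_iJ_j=\pm\tau$. Summing over the three pairs,
\begin{equation}\label{eq:I}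
\mathcal I(p,z)=\frac{12\,t^4}{(1+t^2)^2}\big(1-\langle p,\tau p\rangle^2\big).
\end{equation}
The symmetric involution $\tau\ne\pm I$ has orthogonal unit eigenvectors $p_+,p_-$ with eigenvalues $+1,-1$. Then $\langle p,\tau p\rangle^2$ equals $1$ at $p_+$ and $0$ at $(p_++p_-)/\sqrt2$. As $t\ne0$, the function $\mathcal I$ is not constant, and $M_J$ is not locally homogeneous.
\end{proof}

\begin{example}
In Example \ref{ex:main} with $\kappa=1$ we have $\langle p,\tau p\rangle=|b|^2-|a|^2$ for $p=(a,b)$, so $1-\langle p,\tau p\rangle^2=4|a|^2|b|^2$. By \eqref{eq:I}, the invariant $\mathcal I$ vanishes over $p=(1,0)$ and is maximal over $\tilde p=(1,1)/\sqrt2$, so no local isometry sends $(p,z_0)$ to $(\tilde p,z_0)$. On the other hand, the map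
\[
O(a,b)=\frac1{\sqrt2}\big(a+b,\ \bar a-\bar b\big)
\]
is orthogonal by the parallelogram identity, sends $p$ to $\tilde p$, and sends $J_Zp=(Z,0)$ to $(Z,-Z)/\sqrt2=J_Z\tilde p$ for $Z\in\operatorname{Im}\mathbb H$. By Proposition \ref{prop:radial}, the volume-preserving diffeomorphism $O\times\mathrm{id}_T$ carries every ball centered at $(p,z_0)$ onto the ball of the same radius centered at $(\tilde p,z_0)$.
\end{example}

\begin{thebibliography}{1}

\bibitem{AGJ}
Moreno Andreatta, Corentin Guichaoua and Nicolas Juillet,
\emph{Taking Music Seriously: on the Dynamics of `Mathemusical' Research with a Focus on Hexachordal Theorems},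
arXiv:2402.00507 (2024).

\end{thebibliography}
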